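\title{Torsion in dimension quotients of symmetric products of ideals}

\begin{abstract}
Normal subgroups $R_1,\dots,R_n$ of a group $G$ determine a symmetric commutator subgroup $\|R_1,\dots,R_n\|$ of $G$ and a symmetric product $\|\mathbf r_1,\dots,\mathbf r_n\|$ of ideals of $\mathbb Z[G]$. The subgroup $D$ of elements of $G$ congruent to $1$ modulo this ideal contains $\|R_1,\dots,R_n\|$. A conjecture posed by Ivanov, Mikhailov and Wu states that $D/\|R_1,\dots,R_n\|$ has no $p$-torsion when $n<2p-1$. We show that this quotient is trivial for $n=2$, that it has exponent dividing $2$ and can be nontrivial for $n=3$, and that for $n\ge4$ it can contain any abelian group. The conjecture therefore fails for every prime $p\ge3$, already for $n=4$.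
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group, $\mathbb Z[G]$ its integral group ring, and $\Delta(G)$ the augmentation ideal, the kernel of the ring map $\mathbb Z[G]\to\mathbb Z$ sending every $g\in G$ to $1$. A two-sided ideal $\mathbf a$ of $\mathbb Z[G]$ determines the \emph{generalized dimension subgroup}
\[
D(G,\mathbf a)=G\cap(1+\mathbf a).
\]
It is the kernel of $G\to(\mathbb Z[G]/\mathbf a)^\times$, so it is normal, and it is the part of $G$ that the ring $\mathbb Z[G]/\mathbf a$ does not see.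

There is a dictionary between normal subgroups and ideals. A normal subgroup $R$ gives the ideal $\mathbf r=(R-1)\mathbb Z[G]$ generated by the elements $r-1$, $r\in R$. This is the kernel of $\mathbb Z[G]\to\mathbb Z[G/R]$, so $D(G,\mathbf r)=R$. Commutators of subgroups correspond to products of ideals: with $[g,h]=ghg^{-1}h^{-1}$ we have
\begin{equation}\label{eq:comm}
[g,h]-1=\big((g-1)(h-1)-(h-1)(g-1)\big)\,g^{-1}h^{-1},
\end{equation}
and hence $[R,S]\subset D(G,\mathbf{rs}+\mathbf{sr})$. When a subgroup is built from normal subgroups by intersections, commutators and products, we can translate the recipe into intersections, products and sums of ideals, and ask whether the resulting ideal recovers the subgroup.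

This paper treats one such recipe. Let $R_1,\dots,R_n$ ($n\ge2$) be normal subgroups of $G$ with ideals $\mathbf r_1,\dots,\mathbf r_n$. For a nonempty $I\subset\{1,\dots,n\}$ put $R_I=\bigcap_{i\in I}R_i$ and $\mathbf r_I=\bigcap_{i\in I}\mathbf r_i$. The \emph{symmetric commutator subgroup} and the \emph{symmetric product of ideals} are
\[
\|R_1,\dots,R_n\|=\prod_{(I,J)}[R_I,R_J],\qquad
\|\mathbf r_1,\dots,\mathbf r_n\|=\sum_{(I,J)}\mathbf r_I\,\mathbf r_J ,
\]
where $(I,J)$ runs over the ordered partitions of $\{1,\dots,n\}$ into two nonempty disjoint subsets. For instance, $\|R,S\|=[R,S]$, $\|\mathbf r,\mathbf s\|=\mathbf{rs}+\mathbf{sr}$, and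
\[
\|R,S,T\|=[R\cap S,T]\,[S\cap T,R]\,[R\cap T,S].
\]
When the subgroups are understood we write $\|R\|$, $\|\mathbf r\|$ and $D=D(G,\|\mathbf r\|)$. By \eqref{eq:comm}, $\|R\|\subset D$, and the object of study is the quotient $D/\|R\|$.

The dictionary has a weak point at intersections. The ideal $\mathbf r_I$ contains the ideal of the subgroup $R_I$, but it can be larger: if $G=R\times S$ with $R,S\ne1$, then $R\cap S=1$, while $\mathbf r\cap\mathbf s$ contains the nonzero elements $(r-1)(s-1)$ with $r,s\neq1$. For $n=2$ no intersections occur, and one expects $D=\|R\|$. As $n$ grows, deeper intersections enter, and one may guess that the error grows slowly, with large primes appearing late. The following conjecture, posed in \cite{IMW}, is a precise statement of this kind.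

\medskip
\noindent\textbf{Conjecture.} \emph{For a prime $p$, any group $G$ and normal subgroups $R_1,\dots,R_n$ of $G$, $n\ge2$, the quotient $D(G,\|\mathbf r_1,\dots,\mathbf r_n\|)/\|R_1,\dots,R_n\|$ is $p$-torsion free provided $n<2p-1$.}
\medskip

It predicts no torsion for $n=2$, only $2$-torsion for $n=3,4$, only $2$- and $3$-torsion for $5\le n\le 8$, and so on. The prediction is correct for $n=2$ and $n=3$, and from $n=4$ on no restriction of this kind survives.

\begin{theorem}\label{thm:A}
Let $n\ge4$.
\begin{enumerate}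
\item[(a)] For every prime $p$ there are a finitely generated nilpotent group $G$ of class at most $3$ and normal subgroups $R_1,\dots,R_n$ with $\|R_1,\dots,R_n\|=1$ such that $D(G,\|\mathbf r_1,\dots,\mathbf r_n\|)$ contains an element of order $p$.
\item[(b)] There is also such an example in which $D(G,\|\mathbf r_1,\dots,\mathbf r_n\|)$ contains an element of infinite order.
\item[(c)] Every abelian group embeds in $D(G,\|\mathbf r_1,\dots,\mathbf r_n\|)/\|R_1,\dots,R_n\|$ for a suitable nilpotent group $G$ of class at most $3$, not necessarily finitely generated, and suitable normal subgroups $R_1,\dots,R_n$.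
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(a)] If $n=2$, then $D(G,\|\mathbf r_1,\mathbf r_2\|)=[R_1,R_2]$ always.
\item[(b)] If $n=3$, then $D(G,\|\mathbf r_1,\mathbf r_2,\mathbf r_3\|)/\|R_1,R_2,R_3\|$ always has exponent dividing $2$.
\item[(c)] For $n=3$ this quotient can be nontrivial.
\end{enumerate}
\end{theorem}

The two theorems combine at once into the following statement; note that $4<2p-1$ for every prime $p\ge3$.

\begin{corollary}\label{cor:main}
For $n\ge2$ and a prime $p$, the quotient $D/\|R\|$ is $p$-torsion free for all groups $G$ and all normal subgroups $R_1,\dots,R_n$ if and only if $n=2$, or $n=3$ and $p$ is odd. The conjecture holds for $p=2$, where only $n=2$ is allowed. For each $p\ge3$ it holds for $n=2,3$ and fails for every $n$ with $4\le n<2p-1$.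
\end{corollary}

Section~\ref{sec:prelim} collects the reductions used throughout. One of them shows that a single element of infinite order in $D/\|R\|$ produces elements of every finite order, so a counterexample can be sought with rational coefficients. Section~\ref{sec:four} constructs it; the disproof of the conjecture uses only Sections~\ref{sec:prelim} and~\ref{sec:four}. Sections~\ref{sec:two} and~\ref{sec:three} show that no smaller $n$ gives a counterexample. For $n=3$ the group $D/\|R\|$ lies in the image of a homomorphism defined on the third homology of an abelian group $W$. This homomorphism is additive in $W$, while $H_3$ of a cyclic group is quadratic, and comparing the two behaviors gives the exponent $2$.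

\section{Ideals of normal subgroups and reductions}\label{sec:prelim}

The ideal of a normal subgroup is denoted by the corresponding bold lowercase letter. Let $X,Y,Z$ be normal subgroups of $G$. We use three elementary facts.

\begin{enumerate}
\item[(F1)] Since $\mathbf x$ is the kernel of $\mathbb Z[G]\to\mathbb Z[G/X]$, it is two-sided, and $g-g'\in\mathbf x$ if and only if $gX=g'X$. The ideal of $XY$ is $\mathbf x+\mathbf y$, because $xy-1=(x-1)y+(y-1)$.
\item[(F2)] Since $(x-1)g(y-1)g'=(x-1)(gyg^{-1}-1)gg'$, the product $\mathbf{xy}$ is additively spanned by the elements $(x-1)(y-1)g$, and $\mathbf{xyz}$ by the elements $(x-1)(y-1)(z-1)g$. If $[X,Y]=1$, then $\mathbf{xy}=\mathbf{yx}$.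
\item[(F3)] Let $G_0$ be a normal subgroup and $\Gamma\ni1$ a set of coset representatives, so that $\mathbb Z[G]=\bigoplus_{g\in\Gamma}\mathbb Z[G_0]g$. For an ideal $\mathbf a^0$ of $\mathbb Z[G_0]$ stable under conjugation by $G$ we have $\mathbf a^0\mathbb Z[G]=\bigoplus_{g\in\Gamma}\mathbf a^0g$. Comparing components shows that the extension $\mathbf a^0\mapsto\mathbf a^0\mathbb Z[G]$ commutes with sums and intersections and that $\mathbf a^0\mathbb Z[G]\cap\mathbb Z[G_0]=\mathbf a^0$. It commutes with products because $g\mathbf a^0=\mathbf a^0g$. If $X\subset G_0$, then $\mathbf x$ is the extension of the ideal of $X$ in $\mathbb Z[G_0]$.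
\end{enumerate}

Fix normal subgroups $R_1,\dots,R_n$ of $G$ and put $N=R_1\cap\dots\cap R_n$.

\begin{lemma}\label{lem:red}
\begin{enumerate}
\item[(a)] $\|R\|\subset D\subset N$.
\item[(b)] If $f\colon G\to G'$ is a homomorphism and $R'_i$ are normal subgroups of $G'$ with $f(R_i)\subset R'_i$, then $f(D)\subset D(G',\|\mathbf r'\|)$.
\item[(c)] Let $Z\subset N$ be normal in $G$, and put $\bar G=G/Z$, $\bar R_i=R_i/Z$. Then $\bar R_I=R_I/Z$ and $\|\bar R\|$ is the image of $\|R\|$. If $Z=\|R\|$, then $D(\bar G,\|\bar{\mathbf r}\|)=D/Z$.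
\item[(d)] The subgroups $\|R\|$ and $D$ do not change if $G$ is replaced by $G_0=R_1\cdots R_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $g\in R_I$ and $h\in R_J$ we have $g-1\in\mathbf r_I$ and $h-1\in\mathbf r_J$, so \eqref{eq:comm} gives $[g,h]\in D$. Each index $i$ lies in $I$ or in $J$, so $\mathbf r_I\mathbf r_J\subset\mathbf r_i$. Hence $\|\mathbf r\|\subset\mathbf r_i$ and $D\subset D(G,\mathbf r_i)=R_i$.

(b) The ring map induced by $f$ sends $\mathbf r_i$ into $\mathbf r'_i$, hence $\mathbf r_I$ into $\mathbf r'_I$ and $\|\mathbf r\|$ into $\|\mathbf r'\|$.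

(c) Intersections of subgroups containing $Z$ are preserved by $G\to\bar G$, and commutator subgroups map onto commutator subgroups. In the same way $\mathbb Z[\bar G]=\mathbb Z[G]/\mathbf z$ with $\mathbf z\subset\mathbf r_i$, so $\bar{\mathbf r}_I=\mathbf r_I/\mathbf z$ and $\|\bar{\mathbf r}\|=(\|\mathbf r\|+\mathbf z)/\mathbf z$. If $Z=\|R\|$, then $\mathbf z\subset\|\mathbf r\|$ by (a), so $gZ\in D(\bar G,\|\bar{\mathbf r}\|)$ if and only if $g-1\in\|\mathbf r\|$.

(d) The definition of $\|R\|$ does not involve $G$. By (F3), $\|\mathbf r\|$ is the extension of the symmetric product $\|\mathbf r^0\|$ formed in $\mathbb Z[G_0]$, and $\|\mathbf r\|\cap\mathbb Z[G_0]=\|\mathbf r^0\|$. Since $D\subset N\subset G_0$, the two subgroups $D$ agree.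
\end{proof}

Call the system $(G;R_1,\dots,R_n)$ \emph{reduced} if $\|R\|=1$ and $G=R_1\cdots R_n$. By (d) and (c), every quotient $D/\|R\|$ is isomorphic to the group $D$ of a reduced system. In a reduced system $N$ is central, because $[N,R_i]\subset[R_J,R_i]=1$ for $J=\{1,\dots,n\}\setminus\{i\}$.

\begin{remark}\label{rem:rational}
It follows that $D/\|R\|$ is always abelian. It also follows that elements of infinite order produce torsion. If $g\in D$ has infinite order in a reduced system, then $Z=\langle g^p\rangle$ is central and contained in $N$; by (c) and (b) the group $G/Z$ has trivial symmetric commutator, and the image of $g$ is an element of order $p$ in its subgroup $D$. So if the quotient is $p$-torsion free for one prime $p$ and all systems with a given $n$, it is a torsion group for all these systems.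
\end{remark}

The intersection of two ideals can be described completely.

\begin{lemma}\label{lem:cap}
Let $X,Y$ be normal subgroups of $G$ and $Z=X\cap Y$. Then $\mathbf x\cap\mathbf y=\mathbf{xy}+\mathbf z=\mathbf{yx}+\mathbf z$.
\end{lemma}

\begin{proof}
All three ideals contain $\mathbf z$, so we may pass to $G/Z$ and assume $Z=1$. Then $[X,Y]\subset X\cap Y=1$ and $XY=X\times Y$. By (F3) we may assume $G=X\times Y$, so $\mathbb Z[G]=\mathbb Z[X]\otimes\mathbb Z[Y]$, $\mathbf x=\Delta(X)\otimes\mathbb Z[Y]$ and $\mathbf y=\mathbb Z[X]\otimes\Delta(Y)$. The splittings $\mathbb Z[X]=\mathbb Z\oplus\Delta(X)$ and $\mathbb Z[Y]=\mathbb Z\oplus\Delta(Y)$ decompose $\mathbb Z[G]$ into four summands and show that $\mathbf x\cap\mathbf y=\Delta(X)\otimes\Delta(Y)=\mathbf{xy}=\mathbf{yx}$.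
\end{proof}

\section{Four or more subgroups}\label{sec:four}

\subsection{An identity in the free ring}\label{ss:identity}

By Remark~\ref{rem:rational} we look for four normal subgroups with $\|R\|=1$ and an element of infinite order in $D$. We need a large triple intersection of ideals while the triple intersections of subgroups stay central. The model lives in the free associative ring $\mathcal F=\mathbb Z\langle x,y\rangle$. Put
\[
\varepsilon=xy-yx,\qquad\sigma=xy+yx .
\]
Consider the four ideals generated by $x$, $y$, $x+y$, $x-y$. The quotient of $\mathcal F$ by each of them is a polynomial ring in one variable, which is commutative, so $\varepsilon$ lies in all four ideals, whereas $\sigma$ lies only in the first two. Expanding, $x\varepsilon+\varepsilon x=x^2y-xyx+xyx-yx^2$ and $x\sigma-\sigma x=x^2y+xyx-xyx-yx^2$, so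
\begin{equation}\label{eq:key}
x\varepsilon+\varepsilon x=x^2y-yx^2=x\sigma-\sigma x .
\end{equation}
The left side lies in the symmetric product of the four ideals: $x$ is in the first and $\varepsilon$ in the intersection of the other three. The right side would be the leading term of an iterated group commutator if $\sigma$ were the commutator of $x$ and $y$. It is the anticommutator instead, and we repair the sign by attaching anticommuting coefficients: if $w_iw_j=-w_jw_i$ and the $w_i$ commute with $x,y$, then
\[
(w_ix)(w_jy)-(w_jy)(w_ix)=w_iw_j\,\sigma .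
\]
In the group generated by the units $1+w_ix$ and $1+w_iy$, the elements of degree $2$ then involve only the symmetric tensors $x^2,\sigma,y^2$, that is, binary quadratic forms. A nonzero quadratic form vanishes at no more than two points of the projective line, and this will make the triple intersections of subgroups central. The antisymmetric element $\varepsilon$ appears in the group ring but not in the group. Three variables $w_i$ are needed because \eqref{eq:key} has degree $3$.

\subsection{The group $H$}\label{ss:H}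

Let $\Lambda=\bigoplus_d\Lambda^d$ be the exterior ring over $\mathbb Z$ on $w_1,w_2,w_3$, so that $w_i^2=0$, $w_iw_j=-w_jw_i$, and $\Lambda^3=\mathbb Z\omega$ with $\omega=w_1w_2w_3$. Let $\mathcal F^d$ be the part of $\mathcal F$ of degree $d$. In the ring $\Lambda\otimes\mathcal F$, with multiplication $(\lambda\otimes f)(\lambda'\otimes f')=\lambda\lambda'\otimes ff'$, consider the subring
\[
\mathcal B=\bigoplus_d\mathcal B_d,\qquad\mathcal B_d=\Lambda^d\otimes\mathcal F^d .
\]
It is graded, with $\mathcal B_0=\mathbb Z$ and $\mathcal B_d=0$ for $d\ge4$. We omit the tensor signs. Elements of $\mathcal B_{\ge1}$ are nilpotent, so $1+\mathcal B_{\ge1}$ is a group, and \eqref{eq:comm} gives $[1+\mathcal B_{\ge k},1+\mathcal B_{\ge l}]\subset1+\mathcal B_{\ge k+l}$. Hence $1+\mathcal B_{\ge1}$ is nilpotent of class at most $3$, the subgroup $1+\mathcal B_{\ge2}$ is abelian, and $1+\mathcal B_3$ is central. Put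
\[
u_i=1+w_ix,\qquad v_i=1+w_iy\quad(i=1,2,3),\qquad H=\langle u_1,u_2,u_3,v_1,v_2,v_3\rangle .
\]
Since $w_i^2=0$, the elements $u_i,v_i$ commute and $u_i^av_i^b=1+w_i(ax+by)$ for $a,b\in\mathbb Z$.

Let $P_1=(0,1)$, $P_2=(1,0)$, $P_3=(1,-1)$, $P_4=(1,1)$; these represent four distinct points of the projective line over $\mathbb Q$. For $P_i=(\alpha,\beta)$ let $\pi_i\colon\mathcal F\to\mathbb Z[s]$ be the graded ring homomorphism with $x\mapsto\alpha s$, $y\mapsto\beta s$. It kills $x$, $y$, $x+y$, $x-y$ for $i=1,2,3,4$ respectively. Let $R_i$ be the kernel of the homomorphism $H\to(\Lambda\otimes\mathbb Z[s])^\times$ induced by $\mathrm{id}\otimes\pi_i$. Then for $j=1,2,3$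
\begin{equation}\label{eq:members}
u_j\in R_1,\qquad v_j\in R_2,\qquad u_jv_j\in R_3,\qquad u_jv_j^{-1}\in R_4 .
\end{equation}

\begin{lemma}\label{lem:H}
$R_I\subset1+\mathcal B_{\ge2}$ if $|I|\ge2$, and $R_I\subset1+\mathcal B_3$ if $|I|\ge3$. Consequently $\|R_1,R_2,R_3,R_4\|=1$, and $N=R_1\cap R_2\cap R_3\cap R_4$ is central in $H$.
\end{lemma}

\begin{proof}
Write $h=1+h_1+h_2+h_3$ with $h_d\in\mathcal B_d$. Since $\pi_i$ is graded, $h\in R_i$ if and only if $\pi_i$ kills the coefficients in $\mathcal F$ of all $w_k$, all $w_kw_l$ ($k<l$) and $\omega$.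

Let $h_1=\sum_kw_k(p_kx+q_ky)$. The map $\pi_i$ sends $p_kx+q_ky$ to $s$ times the value at $P_i$ of the linear form $p_kX+q_kY$. A linear form vanishing at two of the points is zero, so $h_1=0$ for $h\in R_I$ with $|I|\ge2$.

For the next degree we show that the group $H$ produces only symmetric tensors. Let $\Sigma\subset\mathcal F^2\otimes\mathbb Q$ be the span of $x^2,\sigma,y^2$, and put $q(h)=h_2-\frac12h_1^2$. From $(hh')_1=h_1+h'_1$ and $(hh')_2=h_2+h_2'+h_1h'_1$ we get
\[
q(hh')=q(h)+q(h')+\tfrac12(h_1h_1'-h_1'h_1).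
\]
If $h_1=\sum_kw_ka_k$ and $h_1'=\sum_lw_la'_l$ with $a_k,a'_l\in\mathcal F^1$, then
\[
h_1h_1'-h_1'h_1=\sum_{k,l}w_kw_l(a_ka'_l+a'_la_k)\in\Lambda^2\otimes\Sigma .
\]
So $q$ induces a homomorphism from $H$ to $(\Lambda^2\otimes\mathcal F^2\otimes\mathbb Q)/(\Lambda^2\otimes\Sigma)$. The generators have $h_2=0$ and $h_1^2=0$, so this homomorphism is trivial, and $q(H)\subset\Lambda^2\otimes\Sigma$.

Now let $h\in R_I$ with $|I|\ge3$. Then $h_1=0$, so $h_2=q(h)=\sum_{k<l}w_kw_l(\alpha_{kl}x^2+\beta_{kl}\sigma+\gamma_{kl}y^2)$. The map $\pi_i$ sends $\alpha x^2+\beta\sigma+\gamma y^2$ to $s^2$ times the value at $P_i$ of $\alpha X^2+2\beta XY+\gamma Y^2$. A binary quadratic form vanishing at three distinct points of the projective line is zero, so $h_2=0$.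

For a partition $(I,J)$ of $\{1,2,3,4\}$, either one of $R_I,R_J$ lies in the central subgroup $1+\mathcal B_3$, or $|I|=|J|=2$ and both lie in the abelian group $1+\mathcal B_{\ge2}$. In both cases $[R_I,R_J]=1$.
\end{proof}

Define
\[
c_{ij}=1+w_iw_j\sigma,\qquad\zeta=1+\omega(x^2y-yx^2).
\]
The squares of $c_{ij}-1$ and $\zeta-1$ vanish, so $c_{ij}^a=1+aw_iw_j\sigma$ and $\zeta^a=1+a\omega(x^2y-yx^2)$. In particular $c_{ji}=c_{ij}^{-1}$, and $\zeta$ has infinite order.

\begin{lemma}\label{lem:commH}
For all integers $a,b$,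
\[
[u_i^a,v_j^b]=c_{ij}^{ab}\quad\text{for all }i,j,\qquad[u_l^a,c_{ij}^b]=\zeta^{ab}\quad\text{for }(i,j,l)\in\{(1,2,3),(2,3,1),(3,1,2)\}.
\]
In particular $c_{ij},\zeta\in H$, and $\zeta\in N$.
\end{lemma}

\begin{proof}
If $\alpha^2=\beta^2=\alpha\beta\alpha=\beta\alpha\beta=0$ in a ring, then $(1+\alpha)^{-1}=1-\alpha$, $(1+\beta)^{-1}=1-\beta$, and
\[
[1+\alpha,1+\beta]=(1+\alpha+\beta+\alpha\beta)(1-\alpha-\beta+\alpha\beta)=1+\alpha\beta-\beta\alpha .
\]
For $\alpha=aw_ix$, $\beta=bw_jy$, and for $\alpha=aw_lx$, $\beta=bw_iw_j\sigma$, the four products vanish because each contains a repeated $w_k$. In the first case $\alpha\beta-\beta\alpha=ab\,w_iw_j\sigma$. In the second, $w_lw_iw_j=w_iw_jw_l=\omega$, so $\alpha\beta-\beta\alpha=ab\,\omega(x\sigma-\sigma x)$, and \eqref{eq:key} applies. Finally, every $\pi_i$ kills $x^2y-yx^2$ because $\mathbb Z[s]$ is commutative.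
\end{proof}

\begin{remark}\label{rem:whyfour}
The fourth subgroup is what makes the symmetric commutator trivial. We have $c_{12}\in R_1\cap R_2$ and $u_3v_3\in R_3$, and the computation above gives $[u_3v_3,c_{12}]=1+\omega(x^2y-yx^2+y^2x-xy^2)\neq1$, so $\|R_1,R_2,R_3\|\ne1$. With three subgroups a double intersection has to centralize the third subgroup; with four it only has to centralize the complementary double intersection, which holds for reasons of degree.
\end{remark}

\subsection{The identity in the truncated group algebra}\label{ss:log}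

The identity \eqref{eq:key} holds in $\mathcal F$, and we need it in the group ring of $H$, where the only relations come from multiplication in $H$. Logarithms turn the commutator formulas of Lemma~\ref{lem:commH} into exact relations between ring commutators, at the price of rational coefficients and of a truncation.

For an ideal $\mathbf a$ of $\mathbb Z[H]$ let $\mathbb Q\mathbf a$ be its span in $\mathbb Q[H]$, and let $\Delta_{\mathbb Q}=\mathbb Q\Delta(H)$. Write $\|\mathbf r\|=\|\mathbf r_1,\dots,\mathbf r_4\|$. We first record that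
\begin{equation}\label{eq:zetaDelta}
(\zeta-1)\Delta(H)\subset\|\mathbf r\| .
\end{equation}
Indeed $H=R_1R_2$ by \eqref{eq:members}, so $\Delta(H)=\mathbf r_1+\mathbf r_2$ by (F1). Since $\zeta\in N$, we have $(\zeta-1)\mathbf r_1\subset\mathbf r_{\{2,3,4\}}\mathbf r_1$ and $(\zeta-1)\mathbf r_2\subset\mathbf r_{\{1,3,4\}}\mathbf r_2$.

\begin{proposition}\label{prop:trunc}
$\zeta-1\in\mathbb Q\|\mathbf r\|+\Delta_{\mathbb Q}^\nu$ for every $\nu\ge1$.
\end{proposition}

\begin{proof}
Fix $\nu$ and work in $\mathcal A=\mathbb Q[H]/\Delta_{\mathbb Q}^\nu$. Let $\overline{\mathbf a}$ be the image of $\mathbb Q\mathbf a$ in $\mathcal A$, and write $[X,Y]=XY-YX$ for $X,Y\in\mathcal A$ that are not group elements. For $h\in H$ the element $h-1$ is nilpotent in $\mathcal A$, so $\log h=\sum_{k\ge1}(-1)^{k-1}(h-1)^k/k$ is a finite sum. We have $h^a=\exp(a\log h)$ for $a\in\mathbb Z$, which is a polynomial in $a$ with coefficients in $\mathcal A$, and $\log(gh)=\log g+\log h$ if $g,h$ commute. By Lagrange interpolation, each coefficient of a polynomial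 in $a,b$ with coefficients in a $\mathbb Q$-vector space is a $\mathbb Q$-linear combination of values at integer points. Thus two polynomials with the same values on $\mathbb Z^2$ have the same coefficients, and if all values lie in a subspace, so do the coefficients.

\emph{Commutators.} Suppose $[g^a,h^b]=c^{ab}$ for all $a,b\in\mathbb Z$, and put $X=\log g$, $Y=\log h$. In $e^{aX}e^{bY}e^{-aX}e^{-bY}=e^{ab\log c}$ the coefficient of $ab$ on the left is $XY-XY-YX+XY$, so $[X,Y]=\log c$. With $U_i=\log u_i$, $V_i=\log v_i$, $C_{ij}=\log c_{ij}$, Lemma~\ref{lem:commH} gives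
\begin{equation}\label{eq:Lie}
[U_i,V_j]=C_{ij}=-C_{ji},\qquad[U_3,C_{12}]=[U_1,C_{23}]=[U_2,C_{31}]=\log\zeta .
\end{equation}

\emph{The counterpart of $\varepsilon$.} Put $e_{ij}=U_iV_j-V_iU_j$; under $U_i\mapsto w_ix$, $V_i\mapsto w_iy$ it corresponds to $w_iw_j\varepsilon$. We claim that $e_{ij}\in\overline{\mathbf r_{\{2,3,4\}}}$. The image of an intersection may be smaller than the intersection of the images, so we exhibit elements of the intersection in $\mathbb Z[H]$ itself. For $a,b\in\mathbb Z$ let
\[
E(a,b)=\big((u_iv_i^{-1})^a-1\big)\big((u_jv_j)^b-1\big)-\big((u_iv_i)^a-1\big)\big((u_jv_j^{-1})^b-1\big).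
\]
By \eqref{eq:members} each of the two products has a factor in $\mathbf r_3$ and a factor in $\mathbf r_4$, so $E(a,b)\in\mathbf r_3\cap\mathbf r_4$. In $\mathbb Z[H/R_2]$ the elements $v_i,v_j$ become $1$ and both products become $(u_i^a-1)(u_j^b-1)$, so $E(a,b)\in\mathbf r_2$. In $\mathcal A$ the coefficient of $ab$ in $E(a,b)$ is
\[
(U_i-V_i)(U_j+V_j)-(U_i+V_i)(U_j-V_j)=2e_{ij},
\]
which proves the claim.

\emph{The counterpart of \eqref{eq:key}.} The element $U_l$ is a polynomial in $u_l-1$ without constant term, so $U_l\in\overline{\mathbf r_1}$. Hence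
\[
\mathcal S=\sum(U_le_{ij}+e_{ij}U_l)=\sum(U_lU_iV_j-U_lV_iU_j+U_iV_jU_l-V_iU_jU_l),
\]
summed over $(i,j,l)=(1,2,3),(2,3,1),(3,1,2)$, lies in $\overline{\|\mathbf r\|}$. In a single summand nothing cancels; the cancellation $-xyx+xyx$ of \eqref{eq:key} takes place between different summands. Group the twelve terms by their factor $V$. The terms with $V_1$ come from $(3,1,2)$, where $j=1$, and from $(1,2,3)$, where $i=1$:
\[
U_2U_3V_1+U_3V_1U_2-U_3V_1U_2-V_1U_2U_3=[U_2U_3,V_1]=U_2[U_3,V_1]+[U_2,V_1]U_3 .
\]
By \eqref{eq:Lie} this equals $U_2C_{31}-C_{12}U_3$. The sum $\mathcal S$ is invariant under the shift $1\to2\to3\to1$ of indices, so the terms with $V_2$ give $U_3C_{12}-C_{23}U_1$ and the terms with $V_3$ give $U_1C_{23}-C_{31}U_2$. Adding,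
\[
\mathcal S=[U_3,C_{12}]+[U_1,C_{23}]+[U_2,C_{31}]=3\log\zeta .
\]
Thus $\log\zeta\in\overline{\|\mathbf r\|}$. The difference $\log\zeta-(\zeta-1)$ is a combination of powers $(\zeta-1)^k$ with $k\ge2$, which lie in $\overline{\|\mathbf r\|}$ by \eqref{eq:zetaDelta}. So $\zeta-1\in\overline{\|\mathbf r\|}$.
\end{proof}

\subsection{Removing the truncation}\label{ss:krull}

Proposition~\ref{prop:trunc} says that the class of $\zeta-1$ in $\mathbb Q[H]/\mathbb Q\|\mathbf r\|$ lies in every power of the augmentation ideal, and \eqref{eq:zetaDelta} says that it is fixed by $H$. The next lemma shows that such a class is zero. In it, $\Delta(C)$ denotes the augmentation ideal of $\mathbb Q[C]$.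

\begin{lemma}\label{lem:krull}
Let $G$ be a finitely generated nilpotent group, $M$ a finitely generated right $\mathbb Q[G]$-module, and $m_0\in M$ an element with $m_0\Delta(G)=0$ and $m_0\in\bigcap_jM\Delta(G)^j$. Then $m_0=0$.
\end{lemma}

\begin{proof}
The factors of the lower central series of $G$ are finitely generated abelian groups. Refining this series, we get normal subgroups $1=C_0\le C_1\le\dots\le C_k=G$ of $G$ with $C_i/C_{i-1}$ cyclic and central in $G/C_{i-1}$. In particular $G$ is polycyclic. By a theorem of P.~Hall, the group ring of a polycyclic group over a Noetherian commutative ring is Noetherian, so $M$ is a Noetherian module.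

Suppose $m_0\ne0$. Let $M'$ be a submodule maximal among those not containing $m_0$, and replace $M$ by $M/M'$. The hypotheses persist, and now every nonzero submodule of $M$ contains $m_0$. We show by induction on $i$ that some power of $\Delta(C_i)$ annihilates $M$. For $i=k$ this contradicts $0\ne m_0\in\bigcap_jM\Delta(G)^j$. For $i=0$ we have $\Delta(C_0)=0$.

Let $C=C_{i-1}$ with $M\Delta(C)^t=0$, and let $c$ generate $C_i$ modulo $C$. Put $M_j=\{m\in M:m\Delta(C)^j=0\}$, with $\Delta(C)^0=\mathbb Q[C]$. These are submodules because $g\Delta(C)^j=\Delta(C)^jg$ for $g\in G$, and $0=M_0\subset M_1\subset\dots\subset M_t=M$. The group $C$ acts trivially on $M_j/M_{j-1}$, since $m\delta\Delta(C)^{j-1}=0$ for $m\in M_j$ and $\delta\in\Delta(C)$. So $\mathbb Q[C_i]$ acts on $M_j/M_{j-1}$ through the commutative ring $\mathbb Q[C_i/C]$, whose augmentation ideal is generated by the image of $c-1$. It therefore suffices to show that $c-1$ acts nilpotently on each $M_j/M_{j-1}$: then a power of $\Delta(C_i)$ annihilates each of the $t$ layers,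 and a higher power annihilates $M$.

\emph{The bottom layer.} Since $C$ acts trivially on $M_1$ and $c$ is central modulo $C$, the map $\theta\colon m\mapsto m(c-1)$ is a module endomorphism of $M_1$. The ascending chain of kernels stabilizes, so $\ker\theta^s=\ker\theta^{2s}$ for some $s\ge1$, which means $\operatorname{im}\theta^s\cap\ker\theta^s=0$. If $\operatorname{im}\theta^s\ne0$, then it contains $m_0$; but $m_0(c-1)=0$, so $m_0$ also lies in $\ker\theta^s$, a contradiction. Hence $M_1(c-1)^s=0$.

\emph{The higher layers.} The element $m_0$ gives no direct information on $M_j/M_{j-1}$ for $j\ge2$, so we embed this layer into a space of maps to $M_1$. Call an operator $\Phi$ unipotent if $\Phi-1$ is nilpotent. A product of commuting unipotent operators is unipotent, because $\Phi\Psi-1=(\Phi-1)\Psi+(\Psi-1)$; in particular tensor products of unipotent operators are unipotent. Let $\Gamma_j=\Delta(C)^{j-1}/\Delta(C)^j$. Recall that $g\mapsto g-1$ induces an isomorphism $C_{\mathrm{ab}}\otimes\mathbb Q\cong\Gamma_2$. Conjugation by $c$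 acts trivially on the factors of the filtration of $C_{\mathrm{ab}}\otimes\mathbb Q$ by the images of $C_0,\dots,C_{i-1}$, so it is unipotent on $\Gamma_2$. Multiplication makes $\Gamma_j$ an equivariant quotient of $\Gamma_2^{\otimes(j-1)}$, so conjugation by $c$ is unipotent on $\Gamma_j$. For $m\in M_j$ the map $\delta\mapsto m\delta$ sends $\Delta(C)^{j-1}$ to $M_1$ and kills $\Delta(C)^j$, so it defines $f_m\in\operatorname{Hom}_{\mathbb Q}(\Gamma_j,M_1)$, and $f_m=0$ exactly when $m\in M_{j-1}$. Moreover
\[
f_{mc}(\delta)=mc\delta=m(c\delta c^{-1})c=f_m(c\delta c^{-1})\,c .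
\]
So the action of $c$ on $M_j/M_{j-1}$ is the restriction of the operator on $\operatorname{Hom}_{\mathbb Q}(\Gamma_j,M_1)$ given by precomposition with conjugation by $c$ and postcomposition with the action of $c$ on $M_1$. These two operators commute and are unipotent, so their product is unipotent.
\end{proof}

\begin{remark}\label{rem:krull}
Both hypotheses are needed. If $G=\langle g\rangle$ is infinite cyclic and $g$ acts on $M=\mathbb Q$ as multiplication by $2$, then $M\Delta(G)=M\neq0$; here no nonzero element is fixed. If $G=\langle a,b\mid bab^{-1}=a^{-1}\rangle$, which is not nilpotent, acts on $M=\mathbb Qe\oplus\mathbb Qm_0$ by $ea=e+m_0$, $eb=-e$, $m_0a=m_0b=m_0$, then $m_0\Delta(G)=0$ and $M\Delta(G)=M$.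
\end{remark}

\begin{proposition}\label{prop:zeta}
There is an integer $m\ge1$ with $\zeta^m\in D(H,\|\mathbf r_1,\dots,\mathbf r_4\|)$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:krull} to the cyclic module $M=\mathbb Q[H]/\mathbb Q\|\mathbf r\|$ and the class of $\zeta-1$; its hypotheses are \eqref{eq:zetaDelta} and Proposition~\ref{prop:trunc}. We get $\zeta-1\in\mathbb Q\|\mathbf r\|$, so $m(\zeta-1)\in\|\mathbf r\|$ for some $m\ge1$. By \eqref{eq:zetaDelta}, $\zeta^m-1=(\zeta-1)(1+\zeta+\dots+\zeta^{m-1})\equiv m(\zeta-1)\equiv0$ modulo $\|\mathbf r\|$.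
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}\label{ss:proofA}

Let first $n=4$. The group $H$ gives (b), by Lemma~\ref{lem:H} and Proposition~\ref{prop:zeta}. For (a), let $Z=\langle\zeta^{mp}\rangle$, a central subgroup contained in $N$, and take $G=H/Z$ with the subgroups $R_i/Z$. By Lemma~\ref{lem:red}(c) the symmetric commutator is trivial, and by Lemma~\ref{lem:red}(b) the image of $\zeta^m$ lies in $D$. It has order exactly $p$ because $\zeta$ has infinite order.

For (c), write the given abelian group as $L/L_0$ with $L$ free abelian on a set $X$. Let $\widetilde H=\bigoplus_XH$ be the restricted direct product, with the normal subgroups $\widetilde R_i=\bigoplus_XR_i$. It is nilpotent of class at most $3$. Intersections and commutators are computed coordinatewise, so $\|\widetilde R\|=1$ and the intersection $\bigoplus_XN$ of the $\widetilde R_i$ is central. Lemma~\ref{lem:red}(b), applied to the coordinate inclusions $H\to\widetilde H$, shows that $D(\widetilde H,\|\widetilde{\mathbf r}\|)$ contains the subgroup $\bigoplus_X\langle\zeta^m\rangle$,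 which we identify with $L$. In $G=\widetilde H/L_0$ the symmetric commutator is again trivial and $D$ contains $L/L_0$, by parts (c) and (b) of the same lemma.

Let now $n>4$. In each of these examples $R_1\cap\dots\cap R_4$ is central. Put $R_5=\dots=R_n=G$. Let $(I,J)$ be a partition of $\{1,\dots,n\}$, and let $I',J'$ be the intersections of $I,J$ with $\{1,2,3,4\}$. If both are nonempty, then $[R_I,R_J]=[R_{I'},R_{J'}]=1$. Otherwise $[R_I,R_J]=[G,R_1\cap\dots\cap R_4]=1$. So $\|R_1,\dots,R_n\|=1$. For a partition $(I',J')$ of $\{1,2,3,4\}$ put $I=I'\cup\{5,\dots,n\}$; then $\mathbf r_I=\mathbf r_{I'}\cap\Delta(G)=\mathbf r_{I'}$. Hence $\|\mathbf r_1,\dots,\mathbf r_n\|\supset\|\mathbf r_1,\dots,\mathbf r_4\|$, and $D$ still contains the elements found for $n=4$. \qed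

\section{Two subgroups}\label{sec:two}

To bound $D$ from above we must show that certain elements $g-1$ do not lie in an ideal. The tool is an additive function $\mathbb Z[G]\to\mathbb Q/\mathbb Z$ that vanishes on the ideal and extends a character of $N$. Recall that the characters $\lambda\colon N\to\mathbb Q/\mathbb Z$ of an abelian group $N$ separate points: since $\mathbb Q/\mathbb Z$ is divisible, a nontrivial character of a cyclic subgroup extends to $N$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Let $(G;R,S)$ be reduced: $[R,S]=1$, $G=RS$, and $N=R\cap S$ is central. We must show $D=1$. Let $\lambda$ be a character of $N$. Using coset representatives of $N$ in $R$ and in $S$, choose functions $f_R\colon R\to\mathbb Q/\mathbb Z$ and $f_S\colon S\to\mathbb Q/\mathbb Z$ with $f_R(nr)=\lambda(n)+f_R(r)$ and $f_S(ns)=\lambda(n)+f_S(s)$ for $n\in N$. If $rs=r_1s_1$, then $n=r^{-1}r_1=ss_1^{-1}$ lies in $N$, and $r_1=nr$, $s_1=n^{-1}s$. So $\phi(rs)=f_R(r)+f_S(s)$ is a well-defined function on $G$; extend it additively to $\mathbb Z[G]$.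 By (F2) the ideal $\|\mathbf r,\mathbf s\|=\mathbf{rs}$ is spanned by the elements
\[
(r-1)(s-1)r's'=(rr')(ss')-(rr')s'-r'(ss')+r's',
\]
on which the four values $f_R(rr')$, $f_R(r')$, $f_S(ss')$, $f_S(s')$ each occur twice with opposite signs. So $\phi$ kills $\|\mathbf r,\mathbf s\|$. If $n\in D\subset N$, then $0=\phi(n-1)=\lambda(n)$ for every $\lambda$, and $n=1$.
\end{proof}

\section{Three subgroups}\label{sec:three}

\subsection{The ideals $J_0$ and $J$}\label{ss:setup}

Throughout this section $(G;R,S,T)$ is a reduced system. Put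
\[
A=R\cap S,\qquad B=S\cap T,\qquad C=R\cap T,\qquad N=R\cap S\cap T,\qquad K=ABC .
\]
The hypotheses say that $G=RST$ and $[A,T]=[B,R]=[C,S]=1$. Since $B,C\subset T$ and $C\subset R$, the subgroups $A,B,C$ commute with each other elementwise; they need not be abelian. Also $A\cap T=B\cap R=C\cap S=N$, and $[R,S]\subset A$, $[S,T]\subset B$, $[R,T]\subset C$. Let
\[
J=\|\mathbf r,\mathbf s,\mathbf t\|,\qquad J_0=\mathbf{at}+\mathbf{br}+\mathbf{cs}.
\]
By (F2), $\mathbf{at}=\mathbf{ta}$, $\mathbf{br}=\mathbf{rb}$, $\mathbf{cs}=\mathbf{sc}$. The ideal $J_0$ is the part of $J$ that comes from intersections of subgroups.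

\begin{lemma}\label{lem:J}
\begin{enumerate}
\item[(a)] $J=J_0+\mathbf{rst}$.
\item[(b)] $(N-1)\Delta(G)\subset J_0$. Hence $(n-1)g\equiv n-1$ modulo $J_0$ for $n\in N$, $g\in G$, and $n\mapsto n-1+J_0$ is a homomorphism $\iota\colon N\to\mathbb Z[G]/J_0$.
\item[(c)] The product of two distinct ideals among $\mathbf a,\mathbf b,\mathbf c$ lies in $J_0$. Hence $abc-1\equiv(a-1)+(b-1)+(c-1)$ modulo $J_0$ for $a\in A$, $b\in B$, $c\in C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:cap}, $(\mathbf r\cap\mathbf s)\mathbf t=\mathbf{rst}+\mathbf{at}$, and each of the other five summands of $J$ is likewise the sum of a summand of $J_0$ and a product of $\mathbf r,\mathbf s,\mathbf t$ in some order. It remains to see that the order is irrelevant modulo $J_0$. We have $(r-1)(s-1)-(s-1)(r-1)=([r,s]-1)sr\in\mathbf a$, so exchanging adjacent factors $r-1$ and $s-1$ in a triple product changes it by an element of $\mathbf{at}$ or $\mathbf{ta}$. For the pair $s,t$ the change lies in $\mathbf{br}=\mathbf{rb}$, and for $r,t$ in $\mathbf{cs}=\mathbf{sc}$.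

(b) By (F1), $\Delta(G)=\mathbf r+\mathbf s+\mathbf t$, and $N\subset A\cap B\cap C$ gives $(N-1)\mathbf t\subset\mathbf{at}$, $(N-1)\mathbf r\subset\mathbf{br}$, $(N-1)\mathbf s\subset\mathbf{cs}$. Finally $nn'-1=(n-1)+(n'-1)+(n-1)(n'-1)$.

(c) We have $\mathbf{ab},\mathbf{ac}\subset\mathbf{at}$ and $\mathbf{bc}\subset\mathbf{br}$, and the order does not matter by (F2). Expand $abc$ as the product of $1+(a-1)$, $1+(b-1)$, $1+(c-1)$.
\end{proof}

We shall see that $\iota$ is injective, so that every nontrivial element of $D$ comes from $\mathbf{rst}$. An element $y\in\mathbf{rst}$ with $y\equiv n-1$ modulo $J_0$ maps to zero in $\mathbb Z[G/K]$, because $J_0$ and $n-1$ do. So elements of $D$ arise from relations among triple products in $\mathbb Z[G/K]$. The example below shows this for the smallest such relation.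

\subsection{An element of order $2$}\label{ss:example}

In the group ring of the Klein four-group $\{1,x,y,t\}$, where $xyt=1$,
\[
(x-1)(y-1)(t-1)=1-t-y-x+x+y+t-1=0 .
\]
We lift this relation to a group $G$ with $G/K$ the Klein four-group and with $R,S,T$ mapping onto its three subgroups of order $2$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(c)]
Let $Q=\{(q_1,q_2,q_3)\in\mathbb Z^3:q_1+q_2+q_3\text{ even}\}$. The vectors $\bar x=(1,0,-1)$, $\bar y=(-1,1,0)$, $\bar a=(2,0,0)$ lie in $Q$ and have determinant $2=[\mathbb Z^3:Q]$, so they form a basis. Put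
\[
\bar t=-\bar x-\bar y=(0,-1,1),\qquad\bar b=2\bar y+\bar a=(0,2,0),\qquad\bar c=\bar a-2\bar x=(0,0,2).
\]
Let $\psi\colon Q\times Q\to\mathbb Z/4$ be the bilinear map with $\psi(\bar x,\bar y)=1$, $\psi(\bar a,\bar x)=\psi(\bar a,\bar y)=2$, and value $0$ on the other ordered pairs of basis vectors. Let $G=\mathbb Z/4\times Q$ with
\[
(n,q)(n',q')=(n+n'+\psi(q,q'),\,q+q').
\]
Bilinearity gives associativity. This is a central extension of $Q$ by $\mathbb Z/4$, and the commutator of elements over $q,q'$ is $\kappa(q,q')=\psi(q,q')-\psi(q',q)$. The form $\kappa$ is alternating, with $\kappa(\bar x,\bar y)=1$ and $\kappa(\bar a,\bar x)=\kappa(\bar a,\bar y)=2$.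

Let $R,S,T$ be the preimages of the subgroups
\[
\{q_2=0\}=\langle\bar x,\bar a\rangle,\qquad\{q_3=0\}=\langle\bar y,\bar a\rangle,\qquad\{q_1=0\}=\langle\bar t,\bar b\rangle .
\]
They are normal because $Q$ is abelian, and $G=RST$. The groups $A,B,C$ are the preimages of $\langle\bar a\rangle,\langle\bar b\rangle,\langle\bar c\rangle$, and $N=\mathbb Z/4$. In $\mathbb Z/4$,
\[
\begin{aligned}
&\kappa(\bar a,\bar t)=-2-2=0, &\quad&\kappa(\bar b,\bar x)=-2+2=0, &\quad&\kappa(\bar c,\bar y)=2-2=0,\\
&\kappa(\bar a,\bar b)=2\cdot2=0, &&\kappa(\bar b,\bar a)=-2\cdot2=0, &&\kappa(\bar c,\bar a)=2\cdot2=0 .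
\end{aligned}
\]
The three columns give $[A,T]=1$, $[B,R]=1$, $[C,S]=1$. So the system is reduced.

Choose lifts $x,y,a,b,c\in G$, and put $t=(xy)^{-1}$ and $z=[x,y]$, a generator of $N$, which we now write multiplicatively. Then $x\in R$, $y\in S$, $t\in T$. Since $2\bar x=\bar a-\bar c$, $2\bar y=\bar b-\bar a$, $2\bar t=\bar c-\bar b$, there are $n_i\in N$ with
\[
x^2=ac^{-1}n_1,\qquad y^2=a^{-1}bn_2,\qquad t^2=b^{-1}cn_3 .
\]
From $yx=z^{-1}xy$ we get $(xy)^2=z^{-1}x^2y^2$, so $x^2y^2t^2=z$. As $a,b,c$ commute, $n_1n_2n_3=z$.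

We have $xyt=1$, $xy=t^{-1}$, $yt=x^{-1}$ and $xt=xy^{-1}x^{-1}=z^{-1}y^{-1}$. Hence
\[
(x-1)(y-1)(t-1)=(x-x^{-1})+(y-y^{-1})+(t-t^{-1})-(z^{-1}-1)y^{-1},
\]
and $-(z^{-1}-1)y^{-1}\equiv z-1$ modulo $J_0$ by Lemma~\ref{lem:J}(b). By parts (b) and (c) of that lemma, together with $g^{-1}-1=-(g-1)g^{-1}$,
\[
\begin{aligned}
x-x^{-1}=(x^2-1)x^{-1}&\equiv(a-1)x^{-1}-(c-1)c^{-1}x^{-1}+(n_1-1),\\
y-y^{-1}=(y^2-1)y^{-1}&\equiv(b-1)y^{-1}-(a-1)a^{-1}y^{-1}+(n_2-1),\\
t-t^{-1}=(t^2-1)t^{-1}&\equiv(c-1)t^{-1}-(b-1)b^{-1}t^{-1}+(n_3-1).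
\end{aligned}
\]
The sum of the right sides is congruent to
\[
(a-1)(x^{-1}-a^{-1}y^{-1})+(b-1)(y^{-1}-b^{-1}t^{-1})+(c-1)(t^{-1}-c^{-1}x^{-1})+(z-1).
\]
The elements $x^{-1}$ and $a^{-1}y^{-1}$ both have $q_1=-1$, so they lie in one coset of $T$ and the first term is in $\mathbf{at}$ by (F1). The elements $y^{-1}$ and $b^{-1}t^{-1}$ both have $q_2=-1$, so the second term is in $\mathbf{br}$. The elements $t^{-1}$ and $c^{-1}x^{-1}$ both have $q_3=-1$, so the third term is in $\mathbf{cs}$. Therefore
\[
(x-1)(y-1)(t-1)\equiv2(z-1)\equiv z^2-1\pmod{J_0}.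
\]
The left side lies in $\mathbf{rst}$, so $z^2-1\in J$ and $1\ne z^2\in D$, while $\|R,S,T\|=1$.
\end{proof}

The commutator $z$ entered twice, once through $xt=z^{-1}y^{-1}$ and once through $x^2y^2t^2=z$; this is why the center has to contain an element of order $4$ for the result to be nontrivial. The rest of the section proves Theorem~\ref{thm:B}(b) for a general reduced system.

\subsection{The center embeds in $\mathbb Z[G]/J_0$}\label{ss:inj}

\begin{lemma}\label{lem:inj}
The homomorphism $\iota\colon N\to\mathbb Z[G]/J_0$ is injective.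
\end{lemma}

\begin{proof}
We adapt the argument of Section~\ref{sec:two}. Let $\lambda$ be a character of $N$. We construct $\phi\colon G\to\mathbb Q/\mathbb Z$ with $\phi(n)-\phi(1)=\lambda(n)$ whose additive extension kills $J_0$.

\emph{The function on $K$.} For $X=A,B,C$ choose $f_X\colon X\to\mathbb Q/\mathbb Z$ with $f_X(nx)=\lambda(n)+f_X(x)$ for $n\in N$. Suppose $abc=a'b'c'$. Then $a'^{-1}a=(b'b^{-1})(c'c^{-1})$. Since $a'^{-1}a$ and $c'c^{-1}$ lie in $R$, we get $n_2=b'b^{-1}\in B\cap R=N$. Since $a'^{-1}a$ and $b'b^{-1}$ lie in $S$, we get $n_3=c'c^{-1}\in C\cap S=N$. So $a=n_2n_3a'$, $b'=n_2b$, $c'=n_3c$, and $f(abc)=f_A(a)+f_B(b)+f_C(c)$ is well defined on $K$. It satisfies $f(nk)=\lambda(n)+f(k)$.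

\emph{Extension to $G$.} We extend $f$ using representatives $g(v)$ of the cosets $v$ of $K$. The difficulty is that multiplying by an element of $T$ changes the coset of $K$, and the representatives must be chosen so that this does not disturb the $A$-component. In each coset of $AT$ distinguish one coset of $T$, in each coset of $BR$ one coset of $R$, and in each coset of $CS$ one coset of $S$. Since $K\subset AT\cap BR\cap CS$, a coset $v$ of $K$ lies in a unique coset of each of $AT,BR,CS$. It contains an element $g(v)$ that lies in the three distinguished cosets. Indeed, start from any $g\in v$. Left multiplication by a suitable $a\in A$ moves $g$ into the distinguished coset of $T$ and does not change its cosets of $R$ and $S$, since $A\subset R\cap S$. Then multiply by a suitable $b\in B\subset S\cap T$ to adjust the coset of $R$, and by a suitable $c\in C\subset R\cap T$ to adjust the coset of $S$. Put $\phi(kg(v))=f(k)$ for $k\in K$. Then $\phi(ng)=\lambda(n)+\phi(g)$.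

\emph{Vanishing on $\mathbf{at}$.} Let $a'\in A$, $t'\in T$ and $g=abc\,g(v)$. Since $[A,T]=1$, we have $t'g=a\cdot t'bc\,g(v)$. Write $t'bc\,g(v)=a''b''c''g(v')$. Modulo $T$ this reads $g(v)\equiv a''g(v')$. So $v$ and $v'$ lie in the same coset of $AT$, and $g(v)\equiv g(v')$ modulo $T$ by the choice of representatives. Hence $a''\in A\cap T=N\subset B$, and $t'g=a\,(a''b'')\,c''g(v')$ has the same $A$-component $a$ as $g$. Therefore
\[
\phi(a't'g)-\phi(t'g)=f_A(a'a)-f_A(a)=\phi(a'g)-\phi(g),
\]
that is, $\phi$ kills $(a'-1)(t'-1)g$. By (F2) it kills $\mathbf{at}$. Because $A,B,C$ commute, the construction is symmetric in the pairs $(A,T)$, $(B,R)$, $(C,S)$, so $\phi$ kills $J_0$. If $n-1\in J_0$, then $\lambda(n)=0$ for all $\lambda$, and $n=1$.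
\end{proof}

\begin{lemma}\label{lem:step2}
If $y\in(\mathbf a+\mathbf b+\mathbf c)\cap\mathbf r\cap\mathbf s\cap\mathbf t$, then $y+J_0\in\iota(N)$.
\end{lemma}

\begin{proof}
Write $y=\alpha+\beta+\gamma$ with $\alpha\in\mathbf a$, $\beta\in\mathbf b$, $\gamma\in\mathbf c$. Since $y,\beta,\gamma\in\mathbf t$, we have $\alpha\in\mathbf a\cap\mathbf t=\mathbf{at}+\mathbf n$ by Lemma~\ref{lem:cap}. Since $y,\alpha,\gamma\in\mathbf r$ and $y,\alpha,\beta\in\mathbf s$, also $\beta\in\mathbf{br}+\mathbf n$ and $\gamma\in\mathbf{cs}+\mathbf n$. So $y\in J_0+\mathbf n$, and the image of $\mathbf n$ in $\mathbb Z[G]/J_0$ is $\iota(N)$ by Lemma~\ref{lem:J}(b).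
\end{proof}

\subsection{Triple products modulo $J_0$}\label{ss:tau}

We now show that a triple product modulo $J_0$ depends only on the images of its factors in $\bar G=G/K$, and we parametrize $\mathbf{rst}$ modulo $J_0$ by a tensor product of augmentation ideals.

Let $\hat R,\hat S,\hat T$ be the images of $R,S,T$ in $\bar G$. They generate $\bar G$ and commute with each other elementwise, since $[R,S],[S,T],[R,T]\subset K$. If $abc\in R$, then $b\in B\cap R=N\subset A$, so $R\cap K=AC$; exchanging roles, $S\cap K=AB$ and $T\cap K=BC$. The pairwise intersections of $\hat R,\hat S,\hat T$ are trivial. Indeed, if $s\in S\cap TK=S\cap TA$, say $s=ta$, then $t=sa^{-1}\in B$ and $s\in K$. If $r=ta\in R\cap TA$, then $t\in C$, and if $r=sc\in R\cap SK=R\cap SC$, then $s\in A$; in both cases $r\in K$.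

Let $P=\hat R\times\hat S\times\hat T$, and let $W$ be the kernel of the multiplication map $P\to\bar G$, which is a surjective homomorphism. The three projections of $W$ are injective: if $(\rho,\sigma,\theta)\in W$ has $\rho=1$, then $\sigma=\theta^{-1}\in\hat S\cap\hat T=1$, and the other two cases use the other two intersections. Moreover $\rho=(\sigma\theta)^{-1}$ commutes with $\hat R$, and likewise for $\sigma$ and $\theta$, so $W$ is central in $P$. In the example of Section~\ref{ss:example}, $\hat R,\hat S,\hat T$ have order $2$ and $W\cong\mathbb Z/2$ is generated by the image of $(x,y,t)$.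

In $\mathbb Z[P]=\mathbb Z[\hat R]\otimes\mathbb Z[\hat S]\otimes\mathbb Z[\hat T]$ consider the ideals
\[
I=\Delta(\hat R)\otimes\Delta(\hat S)\otimes\Delta(\hat T),\qquad\mathbf w=\Delta(W)\mathbb Z[P]=\ker\big(\mathbb Z[P]\to\mathbb Z[\bar G]\big).
\]
The group $I$ is free abelian on the elements $(\hat r-1)\otimes(\hat s-1)\otimes(\hat t-1)$ with $\hat r,\hat s,\hat t\ne1$. Since $W$ is central and $I$ is an ideal, $I\mathbf w=I\Delta(W)$.

\begin{lemma}\label{lem:tau}
There is an additive map $\tau\colon I\to\mathbb Z[G]/J_0$ such that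
\begin{equation}\label{eq:tau}
\tau\big((\hat r-1)\otimes(\hat s-1)\otimes(\hat t-1)\big)=(r-1)(s-1)(t-1)+J_0
\end{equation}
for all $r\in R$, $s\in S$, $t\in T$ with images $\hat r,\hat s,\hat t$. It has the following properties.
\begin{enumerate}
\item[(a)] $\tau\big(\xi\cdot(\hat r',\hat s',\hat t')\big)=\tau(\xi)\,r's't'$ for $\xi\in I$, $r'\in R$, $s'\in S$, $t'\in T$.
\item[(b)] $\tau(I)=J/J_0$ and $\tau(I\mathbf w)=0$.
\item[(c)] $\tau$ induces a homomorphism $h\colon(I\cap\mathbf w)/I\mathbf w\to N$ with $\iota h(\xi)=\tau(\xi)$, and $D\subset\operatorname{im}h$.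
\end{enumerate}
\end{lemma}

\begin{proof}
The right side of \eqref{eq:tau} does not depend on the lifts. The lifts are determined up to $AC$, $AB$, $BC$, and we use $gg'-1=(g-1)g'+(g'-1)=g(g'-1)+(g-1)$. Replacing $r$ by $ar$ or $cr$ adds $(a-1)r(s-1)(t-1)\in\mathbf{at}$ or $(c-1)r(s-1)(t-1)\in\mathbf{cs}$. Replacing $s$ by $sa$ or $sb$ adds $(r-1)s(a-1)(t-1)\in\mathbf{at}$ or $(r-1)s(b-1)(t-1)\in\mathbf{rb}$. Replacing $t$ by $tb$ or $tc$ adds $(r-1)(s-1)t(b-1)\in\mathbf{rb}$ or $(r-1)(s-1)t(c-1)\in\mathbf{sc}$. So \eqref{eq:tau} defines $\tau$ on the basis. It also holds when one of $\hat r,\hat s,\hat t$ is $1$, since we may then take the lift $1$.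

(a) Let $\xi=(\hat r-1)\otimes(\hat s-1)\otimes(\hat t-1)$. Write $(\hat r-1)\hat r'=(\hat r\hat r'-1)-(\hat r'-1)$, and the same in the other two factors. Expanding and applying \eqref{eq:tau} to the eight terms, we see that the left side is the class of
\[
(r-1)r'\,(s-1)s'\,(t-1)t'=(r-1)(s''-1)(t''-1)\,r's't',
\]
where $s''=r'sr'^{-1}\in S$ and $t''=(r's')t(r's')^{-1}\in T$. These are lifts of $\hat s$ and $\hat t$, because $\hat R,\hat S,\hat T$ commute.

(b) By (F2) and $G=RST$, the ideal $\mathbf{rst}$ is spanned by the elements $(r-1)(s-1)(t-1)r's't'$. By (a) and Lemma~\ref{lem:J}(a), $\tau(I)=(\mathbf{rst}+J_0)/J_0=J/J_0$. Right multiplication by $K$ fixes $\tau(I)$ pointwise, because $(r-1)(s-1)(t-1)$ times $a-1$, $b-1$, $c-1$ lies in $\mathbf{ta}$, $\mathbf{rb}$, $\mathbf{sc}$ respectively. If $w=(\hat r',\hat s',\hat t')\in W$, then $r's't'\in K$, so $\tau(\xi w)=\tau(\xi)$ by (a), and $\tau(I\Delta(W))=0$.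

(c) The kernel of $\mathbb Z[G]\to\mathbb Z[\bar G]$ is $\mathbf a+\mathbf b+\mathbf c\supset J_0$. By \eqref{eq:tau} the composite $I\to\mathbb Z[G]/J_0\to\mathbb Z[\bar G]$ is the restriction of $\mathbb Z[P]\to\mathbb Z[\bar G]$, so its kernel is $I\cap\mathbf w$. If $\xi\in I\cap\mathbf w$, then $\tau(\xi)$ is represented by an element of $\mathbf{rst}\subset\mathbf r\cap\mathbf s\cap\mathbf t$ that lies in $\mathbf a+\mathbf b+\mathbf c$. By Lemmas~\ref{lem:step2} and~\ref{lem:inj}, $\tau(\xi)=\iota(n)$ for a unique $n\in N$. This defines $h$. If $g\in D$, then $g\in N$ and $\iota(g)=\tau(\xi)$ for some $\xi\in I$ by (b). Since $g\in K$, the element $g-1$ maps to $0$ in $\mathbb Z[\bar G]$. So $\xi\in\mathbf w$ and $g=h(\xi)$.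
\end{proof}

\subsection{The third homology of $W$}\label{ss:H3}

The source of $h$ still involves the possibly nonabelian groups $\hat R,\hat S,\hat T$. We show that it depends only on $W$.

Recall that $H_k(W)=H_k(W;\mathbb Z)$ is the $k$th homology of $F_W$, where $F\to\mathbb Z$ is any free resolution over $\mathbb Z[W]$ and $M_W=M/M\Delta(W)=M\otimes_{\mathbb Z[W]}\mathbb Z$. Let $\varphi\colon W\to W'$ be a homomorphism and $F,F'$ free resolutions. Call an additive map $f$ $\varphi$-equivariant if $f(mw)=f(m)\varphi(w)$. A $\varphi$-equivariant chain map over $\mathrm{id}_{\mathbb Z}$ given in degrees up to some $k$ extends to all degrees, and every such chain map induces $\varphi_*$ on homology.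

\begin{lemma}\label{lem:H3}
Let $X,Y,Z$ be groups and $W$ a central subgroup of $P=X\times Y\times Z$ whose three projections are injective. Let $I=\Delta(X)\otimes\Delta(Y)\otimes\Delta(Z)$ and $\mathbf w=\Delta(W)\mathbb Z[P]$. Then $(I\cap\mathbf w)/I\mathbf w\cong H_3(W)$. The isomorphism is natural for triples of homomorphisms $X\to X'$, $Y\to Y'$, $Z\to Z'$ that carry $W$ into $W'$.
\end{lemma}

\begin{proof}
View the augmentation $\mathbb Z[X]\to\mathbb Z$ as a complex in degrees $1$ and $0$; its only homology is $\Delta(X)$, in degree $1$. All groups involved are free abelian, so by the K\"unneth formula the tensor product of the three complexes for $X,Y,Z$ has homology only in degree $3$, equal to $I$. This is an exact sequence of $\mathbb Z[P]$-modules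
\[
0\to I\to F_2\to F_1\to F_0\to\mathbb Z\to0,
\]
where $F_2=\mathbb Z[P]$, $F_1=\mathbb Z[Y\times Z]\oplus\mathbb Z[X\times Z]\oplus\mathbb Z[X\times Y]$ and $F_0=\mathbb Z[X]\oplus\mathbb Z[Y]\oplus\mathbb Z[Z]$. Since the projections of $W$ are injective, $W$ acts freely on the sets $X,Y,Z$ and their products, so $F_0,F_1,F_2$ are free over $\mathbb Z[W]$. Choose a free module $F_3$ mapping onto $I$ and continue to a free resolution. By right exactness of the tensor product, $I_W$ is the cokernel of $(F_4)_W\to(F_3)_W$, and $(F_3)_W\to(F_2)_W$ factors through it. So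
\[
H_3(W)=\ker\big(I/I\Delta(W)\to\mathbb Z[P]/\mathbf w\big)=(I\cap\mathbf w)/I\mathbf w .
\]
A triple of homomorphisms gives an equivariant map of the exact sequences; extending it to the resolutions gives naturality.
\end{proof}

For an abelian group $V$, embedded diagonally in $V^3$, let $I_V=\Delta(V)^{\otimes3}$, let $\mathbf w_V$ be the ideal of the diagonal, and identify $H_3(V)$ with $(I_V\cap\mathbf w_V)/I_V\mathbf w_V$. A homomorphism $\varphi\colon V\to V'$ induces $\varphi_*\colon I_V\to I_{V'}$, which induces the usual map on $H_3$. For our group $W$, the three projections define a map $W^3\to P$ that restricts to the identity from the diagonal to $W$. By naturality it induces an isomorphism $H_3(W)\to(I\cap\mathbf w)/I\mathbf w$. So we may regard $h$ as a homomorphism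
\[
h\colon H_3(W)\to N,\qquad D\subset\operatorname{im}h,
\]
computed by the map $\tau_G\colon I_W\to\mathbb Z[G]/J_0$ that sends $(w_1-1)\otimes(w_2-1)\otimes(w_3-1)$ to $(r-1)(s-1)(t-1)$, where $r\in R$ lifts the first component of $w_1$, $s\in S$ the second component of $w_2$, and $t\in T$ the third component of $w_3$.

\subsection{Additivity of $h$}\label{ss:add}

The group $H_3(W)$ can have elements of any order, so the bound on $D$ must come from a property of $h$. Let $\mu,p_1,p_2\colon W\times W\to W$ be the multiplication and the two projections; $\mu$ is a homomorphism because $W$ is abelian.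

\begin{proposition}\label{prop:add}
$h(\mu_*\eta)=h(p_{1*}\eta)\,h(p_{2*}\eta)$ for all $\eta\in H_3(W\times W)$.
\end{proposition}

\begin{proof}
The system $(G\times G;R\times R,S\times S,T\times T)$ is reduced, and its associated groups are $A\times A$, $B\times B$, $C\times C$, $N\times N$, $K\times K$ and $W\times W$. Let $J_0'$ be its ideal $J_0$. Represent $\eta$ by $\xi\in I_{W\times W}\cap\mathbf w_{W\times W}$. By Lemma~\ref{lem:tau}(c),
\begin{equation}\label{eq:nn}
\tau_{G\times G}(\xi)=(n,n')-1+J_0'
\end{equation}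
for some $n,n'\in N$. The ring maps $\mathbb Z[G\times G]\to\mathbb Z[G]$ induced by the two projections send $J'_0$ into $J_0$ and transform $\tau_{G\times G}$ into $\tau_G\circ p_{1*}$ and $\tau_G\circ p_{2*}$. Applying them to \eqref{eq:nn} and using Lemma~\ref{lem:inj}, we get $n=h(p_{1*}\eta)$ and $n'=h(p_{2*}\eta)$.

We want to do the same with multiplication. The additive map $m\colon\mathbb Z[G\times G]\to\mathbb Z[G]$, $(g,g')\mapsto gg'$, is not a ring homomorphism, so the two compatibilities need proof.

\emph{$m(J_0')\subset J_0$.} Let $a,a'\in A$, $t,t'\in T$, $g,g'\in G$, and put $a''=ga'g^{-1}\in A$, $t''=gt'g^{-1}\in T$. Then $atg\cdot a't'g'=at\,a''t''gg'=aa''\,tt''\,gg'$ since $[A,T]=1$, and so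
\[
m\Big(\big((a,a')-1\big)\big((t,t')-1\big)(g,g')\Big)=(aa''-1)(tt''-1)gg'\in\mathbf{at}.
\]
The computation used only that $A,T$ are normal and commute, so it applies to $(B,R)$ and $(C,S)$.

\emph{$m\circ\tau_{G\times G}=\tau_G\circ\mu_*$.} Let $r,r'\in R$, $s,s'\in S$, $t,t'\in T$, and put $\rho=rr'$, $\sigma=ss'$, $\theta=tt'$. If $(r,r')$, $(s,s')$, $(t,t')$ are the lifts used to evaluate $\tau_{G\times G}$ on a basis element of $I_{W\times W}$, then $\rho,\sigma,\theta$ are lifts for its image under $\mu_*$. So it suffices to prove that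
\begin{equation}\label{eq:m}
m\Big(\big((r,r')-1\big)\big((s,s')-1\big)\big((t,t')-1\big)\Big)\equiv(\rho-1)(\sigma-1)(\theta-1)\pmod{J_0}.
\end{equation}
The left side is $rst\,r's't'-rs\,r's'-rt\,r't'-st\,s't'+\rho+\sigma+\theta-1$. Write $sr's^{-1}=ar'$, $tr't^{-1}=cr'$, $ts't^{-1}=bs'$ with $a\in A$, $b\in B$, $c\in C$. Then $(st)r'(st)^{-1}=s(cr')s^{-1}=car'$, since $[C,S]=1$. Put $a_1=rar^{-1}$, $c_1=rcr^{-1}$, $b_1=sbs^{-1}$. We obtain
\[
rs\,r's'=a_1\rho\sigma,\qquad rt\,r't'=c_1\rho\theta,\qquad st\,s't'=b_1\sigma\theta,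
\]
\[
rst\,r's't'=r(car')\,st\,s't'=c_1a_1\rho\,b_1\sigma\theta=a_1b_1c_1\,\rho\sigma\theta,
\]
where the last step uses $[B,R]=1$ and the fact that $A,B,C$ commute. The difference of the two sides of \eqref{eq:m} is therefore
\[
(a_1b_1c_1-1)\rho\sigma\theta-(a_1-1)\rho\sigma-(c_1-1)\rho\theta-(b_1-1)\sigma\theta .
\]
By Lemma~\ref{lem:J}(c) it is congruent to
\[
(a_1-1)\rho\sigma(\theta-1)+(b_1-1)(\rho-1)\sigma\theta+(c_1-1)\rho(\sigma-1)\theta\in\mathbf{at}+\mathbf{br}+\mathbf{cs}.
\]
Applying $m$ to \eqref{eq:nn} now gives $\tau_G(\mu_*\xi)=nn'-1+J_0$, so $h(\mu_*\eta)=nn'$.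
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}(b)}\label{ss:proofB}

Additivity has two consequences. It lets us compute $h$ on cyclic subgroups of $W$ one at a time, and it says that doubling on $W$ acts on values of $h$ as squaring. On homology of cyclic groups, doubling acts differently.

\begin{lemma}\label{lem:cyclic}
Let $V$ be a cyclic group and $\varphi\colon V\to V$, $\varphi(v)=v^2$. Then $\varphi_*$ is multiplication by $4$ on $H_3(V)$.
\end{lemma}

\begin{proof}
If $V=\langle g\rangle$ is infinite, then $0\to\mathbb Z[V]\xrightarrow{g-1}\mathbb Z[V]\to\mathbb Z$ is a free resolution and $H_3(V)=0$. Let $V=\langle g\rangle$ have finite order $k$, and put $\Sigma=1+g+\dots+g^{k-1}$. Use the periodic resolution with $F_i=\mathbb Z[V]$ and $d_i$ equal to multiplication by $g-1$ for odd $i$ and by $\Sigma$ for even $i\geq2$. In $F_V$ the differentials become $0$ and $k$, so $H_3(V)=\mathbb Z/k$. Define $f_i(\lambda)=\varphi(\lambda)e_i$ with $e_0=1$, $e_1=1+g$, $e_2=2$, $e_3=2(1+g)$. This is a $\varphi$-equivariant chain map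 in degrees up to $3$, because
\[
(g-1)e_1=(g^2-1)e_0,\qquad\Sigma e_2=\sum_{j=0}^{2k-1}g^j=\varphi(\Sigma)e_1,\qquad(g-1)e_3=(g^2-1)e_2 .
\]
The augmentation of $e_3$ is $4$.
\end{proof}

By Section~\ref{sec:prelim} it suffices to treat a reduced system, and since $D\subset\operatorname{im}h$ it suffices to show $h(\eta)^2=1$ for $\eta\in H_3(W)$.

Suppose first that $\eta=j_*\kappa$, where $j\colon V\to W$ is the inclusion of a cyclic subgroup and $\kappa\in H_3(V)$. Let $\delta\colon V\to W\times W$, $\delta(v)=(v,v)$. Then $\mu\delta=j\varphi$ and $p_1\delta=p_2\delta=j$. Proposition~\ref{prop:add}, applied to $\delta_*\kappa$, gives $h(j_*\varphi_*\kappa)=h(\eta)^2$. By Lemma~\ref{lem:cyclic} the left side is $h(4\eta)=h(\eta)^4$. So $h(\eta)^2=1$.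

In general, $\eta$ is represented by an element of $I_W\cap\mathbf w_W$, which involves finitely many elements of $W$. So $\eta$ is the image of a class $\kappa\in H_3(W_0)$ for a finitely generated subgroup $W_0=V_1\times\dots\times V_k$ with $V_i$ cyclic. We use induction on $k$; the case $k\le1$ is done. Let $W_0'=V_2\times\dots\times V_k$ and let $\delta\colon W_0=V_1\times W_0'\to W\times W$ be the product of the two inclusions. Then $\mu\delta$ is the inclusion of $W_0$, while $p_1\delta$ factors through $V_1$ and $p_2\delta$ through $W_0'$. Proposition~\ref{prop:add} gives $h(\eta)=h(\eta_1)h(\eta')$, with $\eta_1$ in the image of $H_3(V_1)$ and $\eta'$ in the image of $H_3(W_0')$. Both factors have square $1$ and $N$ is abelian, so $h(\eta)^2=1$. \qed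

\begin{remark}\label{rem:final}
If $W$ is torsion free, all $V_i$ are infinite or trivial, so the same induction gives $h=1$ and $D=1$, even when $H_3(W)\neq0$. In the example of Section~\ref{ss:example}, $D$ is a subgroup of $N\cong\mathbb Z/4$ of exponent dividing $2$ that contains $z^2$, so $D=\{1,z^2\}$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{IMW}
Sergei O. Ivanov, Roman Mikhailov and Jie Wu, \emph{Homotopy theory and generalized dimension subgroups}, arXiv:1506.08324 (2015).

\end{thebibliography}
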